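\title{Bounding spin structures on cusped hyperbolic manifolds of every dimension}

\begin{abstract}
For every $n\ge 3$ we construct orientable cusped hyperbolic $n$-manifolds of finite volume, all of whose cusp cross-sections are tori, with a spin structure that restricts to the bounding spin structure on every cusp cross-section. For $n\ge 9$ this answers a question of Martelli and Reid. More generally, every non-compact finite-volume hyperbolic $n$-manifold whose group is commensurable with the isometry group of an integral quadratic form of signature $(n,1)$ has a finite cover of this kind. Congruence subgroups of the spin group carry a spin structure that is Lie on every cusp; we twist it by a character of order two, read off from a $2$-adic digit of a trace, that is nontrivial on every cusp group.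
\end{abstract}

\section{Introduction}

A \emph{cusped hyperbolic $n$-manifold} is, in this paper, a connected, complete, non-compact hyperbolic $n$-manifold of finite volume. It has finitely many ends, the cusps, and each cusp is the product of a half-line with a closed flat $(n-1)$-manifold, its cross-section. Let $M$ be such a manifold, orientable, with all cross-sections tori. A spin structure on $M$ induces a spin structure on each cross-section $T$. Up to automorphisms of $T$ there are exactly two spin structures on $T$: the \emph{Lie} spin structure, induced by the invariant framing of $T$ as a Lie group, and the \emph{bounding} spin structure, induced by a spin structure on $D^2\times S^1\times\cdots\times S^1$ when $T$ is represented as its boundary. Section~\ref{sec:spin} recalls these notions. We study the following question.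

\begin{quote}
For which $n$ is there an orientable cusped hyperbolic $n$-manifold, all of whose cusp cross-sections are $(n-1)$-tori, with a spin structure that restricts to the bounding spin structure on every cusp cross-section?
\end{quote}

It is known that such manifolds exist for every $3\le n\le 8$. The question for $n\ge 9$ is posed by Martelli and Reid \cite{MR}.

The condition has a simple meaning. Cut off the cusps of $M$ and glue a copy of $D^2\times T^{n-2}$ to each boundary torus by a linear map; the result is a closed manifold. A spin structure on $M$ is bounding on every cusp exactly when it extends over the closed manifold obtained from some choice of gluings. For $n=3$ this settles the question for every orientable cusped $M$: its cross-sections are closed orientable flat surfaces, hence tori, and any filling is a closed orientable $3$-manifold, hence parallelizable and spin. For $n\ge4$ a closed orientable manifold need not be spin, as $\mathbb{CP}^2\times T^{n-4}$ shows, and the spin structure has to be constructed.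

Of the $2^{n-1}$ spin structures on an $(n-1)$-torus one is Lie and all others are bounding (Lemma~\ref{lem:torus}), so on a single cusp the bounding condition is the easy one, and one would guess that the answer is yes for all $n$. The difficulty is to satisfy it on all cusps at once. The usual device, passing to a finite cover, works against us: a spin structure that is Lie on a cusp stays Lie on every cusp above it, while a bounding one becomes Lie on suitable covers of the torus. The guess is nevertheless correct.

\begin{theorem}\label{thm:A}
For every $n\ge3$ there is an explicit congruence arithmetic, orientable, cusped hyperbolic $n$-manifold $M$, all of whose cusp cross-sections are $(n-1)$-tori, that admits a spin structure restricting to the bounding spin structure on every cusp cross-section, and another one restricting to the Lie spin structure on every cusp cross-section.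
\end{theorem}

The manifold is the quotient of $\mathbb H^n$ by the principal congruence subgroup of level $4$ in the spin group of the integral quadratic form \eqref{eq:form}; this is what ``congruence arithmetic'' means here. In particular the question has a positive answer for every $n\ge9$. The second theorem shows that the choice of the form plays no role. A quadratic form $q$ on $L=\mathbb Z^{n+1}$ is \emph{integral} if $q(L)\subset\mathbb Z$. If $q$ has signature $(n,1)$, a sheet of $\{q=-1\}\subset L\otimes\mathbb R$ is a model of $\mathbb H^n$, and we write $O'(L)$ for the group of isometries of $(L,q)$ that preserve this sheet. Two subgroups of a group are \emph{commensurable} if their intersection has finite index in both.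

\begin{theorem}\label{thm:B}
Let $n\ge3$ and let $q$ be an integral quadratic form of signature $(n,1)$ on $L=\mathbb Z^{n+1}$. Let $M_0=\Lambda_0\backslash\mathbb H^n$ be a non-compact finite-volume hyperbolic $n$-manifold such that, after conjugation by an isometry, $\Lambda_0$ is commensurable with $O'(L)$. Then $M_0$ has a finite cover $M$ that is orientable, has only torus cusps, and has a spin structure that is bounding on every cusp cross-section and another that is Lie on every cusp cross-section. In particular, for each $n\ge3$ there are infinitely many pairwise non-homeomorphic manifolds as in the question above.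
\end{theorem}

The proof has two parts. First, a congruence subgroup $\Gamma$ of level $4$ in the spin group of $q$ gives a manifold with torus cusps and a tautological spin structure that is Lie on every cusp; twisting it by a character $\chi\colon\Gamma\to\{\pm1\}$ makes it bounding on exactly those cusps on whose group $\chi$ is nontrivial (Section~\ref{sec:clifford}). Second, we construct $\chi$. An element of a congruence subgroup of level $2^r$ is a matrix $1+2^rB$, and $B$ is additive in the group element modulo $2^r$; so every linear functional of $B$ gives a homomorphism. We use functionals of the form $B\mapsto\operatorname{tr}(AB)$. Cusps correspond to isotropic vectors $e\in L$, and the functional vanishes on the cusp at $e$ only if $e$ is an eigenvector of $A$. It therefore suffices to find an $A$ without isotropic eigenvectors, over $\mathbb F_2$ for Theorem~\ref{thm:A} (Section~\ref{sec:A}) and over $\mathbb Q_2$ for Theorem~\ref{thm:B} (Section~\ref{sec:B}). Section~\ref{sec:SL2} shows the whole argument for $2\times2$ matrices.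

\section{Spin structures on tori and on hyperbolic manifolds}\label{sec:spin}

Let $X$ be a connected oriented smooth $k$-manifold, $k\ge2$, and let $\operatorname{Fr}(X)$ be the bundle of positively oriented frames, with fiber $GL_k^+(\mathbb R)$. The group $\pi_1(GL_k^+(\mathbb R))=\pi_1(SO(k))$ is generated by a full rotation in a plane; it is $\mathbb Z$ for $k=2$ and $\mathbb Z/2$ for $k\ge3$. A \emph{spin structure} $\sigma$ on $X$ is a double covering of $\operatorname{Fr}(X)$ that is nontrivial over each fiber. Up to isomorphism it is the same as a homomorphism $\mu_\sigma\colon\pi_1(\operatorname{Fr}(X))\to\{\pm1\}$ with value $-1$ on a full rotation in a fiber: $\mu_\sigma$ equals $1$ on a loop of frames if and only if the loop lifts to a closed loop in the covering. Freely homotopic loops have the same value. If $X$ is Riemannian, the positive orthonormal frames form a deformation retract of $\operatorname{Fr}(X)$, and we may use them instead.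

Two constructions are needed. If $X$ has a global positive frame field $\Phi$, then $\operatorname{Fr}(X)=X\times GL_k^+(\mathbb R)$, so $\sigma$ is determined by the character $\gamma\mapsto\mu_\sigma(\Phi\circ\gamma)$ of $\pi_1(X)$, and every character arises from exactly one $\sigma$. We call it the \emph{character of $\sigma$ relative to $\Phi$}. If $Y\subset X$ is a hypersurface of dimension at least $2$ with a normal field $\nu$, oriented so that $(\nu,F)$ is positive for positive frames $F$ of $Y$, the \emph{induced} spin structure on $Y$ is the pullback of $\sigma$ under the map $F\mapsto(\nu,F)$ from $\operatorname{Fr}(Y)$ to $\operatorname{Fr}(X)$.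

\subsection*{Tori}
Let $T=P\backslash E$, where $E$ is an oriented real vector space of dimension $k\ge2$ and $P\cong\mathbb Z^k$ is a lattice of translations. For a spin structure $\sigma$ on $T$ let
\[
\varepsilon_\sigma\in\operatorname{Hom}(P,\{\pm1\})
\]
be its character relative to a translation-invariant positive frame field. Any two such fields are homotopic, because $GL_k^+(\mathbb R)$ is connected, so $\varepsilon_\sigma$ depends on $\sigma$ only, and $\sigma\mapsto\varepsilon_\sigma$ is a bijection. An orientation-preserving linear isomorphism of tori carries invariant frames to invariant frames, hence respects these characters. If $\sigma$ is induced from an ambient manifold, $\varepsilon_\sigma$ does not depend on the side to which the normal points: rotation in the plane of $\nu$ and $f_2$ is a homotopy from the frame field $(\nu,f_2,f_3,\dots)$ to $(-\nu,-f_2,f_3,\dots)$.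

The \emph{Lie} spin structure is the one for which the invariant framing lifts, that is, $\varepsilon_\sigma=1$. We call $\sigma$ \emph{bounding} if, for some orientation-preserving linear identification of $T$ with $(\mathbb R/\mathbb Z)^k=\partial(D^2\times(\mathbb R/\mathbb Z)^{k-1})$, it is induced by a spin structure on $D^2\times(\mathbb R/\mathbb Z)^{k-1}$.

\begin{lemma}\label{lem:torus}
A spin structure $\sigma$ on $T$ is bounding if and only if $\varepsilon_\sigma\ne1$.
\end{lemma}

\begin{proof}
Let $N=D^2\times(\mathbb R/\mathbb Z)^{k-1}$, with coordinates $x,y$ on $D^2$ and $\theta_1,\dots,\theta_k$ on $\partial N$, where $\theta_1$ parametrizes $\partial D^2$. Let $g_1,\dots,g_k$ be the corresponding basis of $\pi_1(\partial N)$. Take a spin structure on $N$, let $\eta$ be its character relative to $\Phi=(\partial_x,\partial_y,\partial_{\theta_2},\dots,\partial_{\theta_k})$, and let $\varepsilon$ be the character of the induced structure on $\partial N$. It is computed from the frame field $(\nu,\partial_{\theta_1},\dots,\partial_{\theta_k})$, which up to positive scaling is $\Phi$ rotated by the angle $2\pi\theta_1$ in the plane of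 the first two vectors. Along $g_i$ with $i\ge2$ this rotation is constant, so $\varepsilon(g_i)=\eta(g_i)$. The loop $g_1$ is null-homotopic in $N$ and the frame makes one full rotation along it, so $\varepsilon(g_1)=-1$. Since $\eta$ is arbitrary, the spin structures on $\partial N$ that come from $N$ are exactly those with $\varepsilon(g_1)=-1$.

Hence a bounding $\sigma$ has $\varepsilon_\sigma\neq1$. Conversely, if $\varepsilon_\sigma\ne1$, then $\varepsilon_\sigma$ takes the value $-1$ on some member of a basis of $P$. Put this member first, and replace it by its inverse if necessary to make the basis positively oriented. The linear map that sends this basis to $g_1,\dots,g_k$ shows that $\sigma$ is bounding.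
\end{proof}

The pullback of $\sigma$ to a finite cover $P'\backslash E$ has character $\varepsilon_\sigma|_{P'}$. This is the asymmetry noted in the introduction: the trivial character restricts to the trivial character, and a nontrivial one becomes trivial as soon as $P'\subset\ker\varepsilon_\sigma$.

\subsection*{Lifts of lattices}
The group $G_0=\operatorname{Isom}^+(\mathbb H^n)$ acts simply transitively on the positive orthonormal frames of $\mathbb H^n$. After the choice of a frame $F_0$ at a point $p$, the map $h\mapsto hF_0$ identifies $G_0$ with the orthonormal frame bundle, and the stabilizer $K\cong SO(n)$ of $p$ with the fiber over $p$. Let $\rho\colon\widetilde G\to G_0$ be a two-fold covering homomorphism with kernel $\{\pm1\}$ that is nontrivial over $K$. Let $\Lambda\subset G_0$ be discrete and torsion-free, $M=\Lambda\backslash\mathbb H^n$, and let $s\colon\Lambda\to\widetilde G$ be a homomorphism with $\rho\circ s=\mathrm{id}$. Then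
\[
s(\Lambda)\backslash\widetilde G\longrightarrow\Lambda\backslash G_0
\]
is a double covering of the orthonormal frame bundle of $M$, nontrivial over each fiber: a spin structure $\sigma_s$ on $M$. Replacing $F_0$ by $hF_0$ changes the identification by right multiplication by $h$; this lifts to right multiplication by a preimage of $h$, which commutes with the left action of $s(\Lambda)$. So $\sigma_s$ does not depend on $F_0$.

We recall the structure of cusps. If $M$ has finite volume, it is the union of a compact part and finitely many cusps $P\backslash B$. Here $B$ is a horoball centered at an ideal point $\xi$, and $P=\operatorname{Stab}_\Lambda(\xi)$, the \emph{cusp group}, preserves each horosphere $S$ centered at $\xi$ and acts cocompactly on it by isometries of its Euclidean metric; for $S\subset B$ the quotient $P\backslash S$ is the cross-section. Let $U_\xi\cong\mathbb R^{n-1}$ be the subgroup of $G_0$ that acts on these horospheres by translations. Since $U_\xi$ is simply connected, the identity component $\widetilde U_\xi$ of $\rho^{-1}(U_\xi)$ maps isomorphically onto $U_\xi$; write $\tilde u\in\widetilde U_\xi$ for the preimage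 of $u$.

\begin{lemma}\label{lem:lift}
Suppose that the cusp group $P$ at $\xi$ is contained in $U_\xi$, so that the cross-section $T=P\backslash S$ is a torus. Then the character $\varepsilon$ of the spin structure induced by $\sigma_s$ on $T$ is given by $s(u)=\varepsilon(u)\,\tilde u$ for $u\in P$.
\end{lemma}

\begin{proof}
Choose $p\in S$ and $F_0=(f_1,\dots,f_n)$ with $f_1$ normal to $S$. The frames $u'F_0$, $u'\in U_\xi$, form a field along $S$ whose first vector is normal and whose other vectors are a translation-invariant frame of $S$. Under the identification of frames with $G_0$ this field is the subgroup $U_\xi$. Let $u\in P$ and let $u_\tau$ be a path in $U_\xi$ from $1$ to $u$. Its image in $\Lambda\backslash G_0$ is the loop of invariant frames over a loop that represents $u$. The lift of this loop to $s(\Lambda)\backslash\widetilde G$ that starts at the class of $1$ is the class of $\tilde u_\tau$; it ends at the class of $\tilde u$, which is the class of $s(u)^{-1}\tilde u\in\{\pm1\}$. As $-1\notin s(\Lambda)$, the lift is closed if and only if $s(u)=\tilde u$.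
\end{proof}

\section{The idea for $2\times2$ matrices}\label{sec:SL2}

For $n=2$ and $n=3$ the covering $\rho$ is $SL_2(\mathbb R)\to PSL_2(\mathbb R)$ and $SL_2(\mathbb C)\to PSL_2(\mathbb C)$, and the argument fits in a few lines. This section is not used later. For $n=2$ the cross-sections are circles; the character $\varepsilon$ is then defined by the frames $(\nu,f_2)$ of the surface, Lemma~\ref{lem:lift} holds with the same proof, and $\varepsilon\ne1$ is what one finds on the boundary of a disk.

Let $\mathcal O=\mathbb Z$ for $n=2$ and $\mathcal O=\mathbb Z[\omega]$, $\omega^2+\omega+1=0$, for $n=3$. Then $\kappa=\mathcal O/2\mathcal O$ is $\mathbb F_2$ or $\mathbb F_4$. Let $\Gamma$ be the kernel of $SL_2(\mathcal O)\to SL_2(\mathcal O/4\mathcal O)$. It is a torsion-free lattice, $-1\notin\Gamma$, and its cusps lie at the lines through vectors $w=(a,c)^T$ with $a,c\in\mathcal O$ coprime. Put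
\[
N_wx=\det(w,x)\,w,\qquad N_w=\begin{pmatrix}-ac&a^2\\-c^2&ac\end{pmatrix}.
\]
If $h\in SL_2(\mathcal O)$ has first column $w$, then $N_w=hN_{e_1}h^{-1}$ with $e_1=(1,0)^T$. An element of $\Gamma$ that fixes the line through $e_1$ is upper triangular, and its diagonal entries are units congruent to $1$ modulo $4$, hence equal to $1$. Since $\Gamma$ is normal in $SL_2(\mathcal O)$, the cusp group at $w$ is $\{1+4tN_w:t\in\mathcal O\}$. It lies in the connected group $\widetilde U_\xi$ of all matrices $1+\tau N_w$. By Lemma~\ref{lem:lift} the inclusion $\Gamma\subset SL_2$ defines a spin structure that is Lie on every cusp, and for a character $\chi$ of $\Gamma$ the lift $\pm g\mapsto\chi(g)g$ defines one whose character on each cusp group is the restriction of $\chi$.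

Write $g=1+4B(g)$. From $(1+4B)(1+4B')=1+4(B+B'+4BB')$ we see that $g\mapsto B(g)\bmod 2$ is a homomorphism to the additive group $M_2(\kappa)$. Fix $A\in M_2(\kappa)$. The map $x\mapsto\det(w,x)Aw$ has trace $\det(w,Aw)$, so on the cusp group at $w$
\[
\operatorname{tr}\bigl(A\,B(1+4tN_w)\bigr)=t\det(w,Aw)\quad\text{in }\kappa .
\]
Since $w\not\equiv0$ modulo $2$, the factor $\det(w,Aw)$ vanishes only if $w\bmod2$ is an eigenvector of $A$.

For $n=2$ take $A=\left(\begin{smallmatrix}0&1\\1&1\end{smallmatrix}\right)$ and $\chi(g)=(-1)^{\operatorname{tr}(AB(g))}$. Then $\det(w,Aw)\equiv a^2+ac+c^2$, which is odd for coprime $a,c$, so $\chi=-1$ on the generator $1+4N_w$ of every cusp group. For $n=3$ let $\operatorname{Tr}(y)=y+y^2$ be the trace from $\mathbb F_4$ to $\mathbb F_2$ and take $A=\left(\begin{smallmatrix}0&\omega\\1&1\end{smallmatrix}\right)$. Its characteristic polynomial $y^2+y+\omega$ has no root in $\mathbb F_4$, because $y^2+y\in\mathbb F_2$. With $\chi(g)=(-1)^{\operatorname{Tr}\operatorname{tr}(AB(g))}$ and $t\equiv\omega\det(w,Aw)^{-1}$ modulo $2$ we get $\chi(1+4tN_w)=(-1)^{\operatorname{Tr}\omega}=-1$. In both cases the twisted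 spin structure is bounding on every cusp.

In higher dimensions three things need a substitute: an arithmetic model of the double cover $\widetilde G$, a proof that the cusp groups are unipotent in it, and the matrix $A$.

\section{Congruence subgroups of the spin group and their cusps}\label{sec:clifford}

From now on $n\ge3$, $L=\mathbb Z^{n+1}$, and $q\colon L\to\mathbb Z$ is a quadratic form of signature $(n,1)$. Put $b(x,y)=q(x+y)-q(x)-q(y)$, so $b$ is integral and $b(x,x)=2q(x)$. Let $V=L\otimes\mathbb Q$ and $V_F=V\otimes F$ for a field $F\supseteq\mathbb Q$. The space $\mathbb H^n$ is a sheet of $\{q=-1\}\subset V_{\mathbb R}$, with the metric given by $q$ on the tangent spaces $p^\perp$. Its ideal points are the isotropic lines, the horospheres centered at $\mathbb Re$ are the nonempty sets $\{x\in\mathbb H^n:b(x,e)=c\}$, and $G_0=SO_0(n,1)$ is the group of isometries of $q$ of determinant $1$ that preserve the sheet.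

A lattice in $G_0$ need not come with a lift $s$. We avoid this problem by taking congruence subgroups in the double cover itself, which has a model over $\mathbb Z$ inside the Clifford algebra.

\subsection*{The Clifford algebra}
Let $C(L)$ be the quotient of the tensor algebra of $L$ by the relations $x^2=q(x)$, $x\in L$; they imply $xy+yx=b(x,y)$. Let $C^+(L)$ be the even part, and let $g\mapsto\bar g$ be the anti-involution that reverses the order of products of vectors. The algebra $C(L)$ is a free $\mathbb Z$-module whose basis consists of the ordered products of distinct elements of a basis of $L$, and $C(V_F)=C(L)\otimes F$. Reading off coordinates in this basis gives, for $k\ge2$,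
\begin{equation}\label{eq:basis}
1\notin kC^+(L),\qquad C(L)\cap V=L,\qquad kC(L)\cap L=kL .
\end{equation}
Define
\[
G(F)=\{g\in C^+(V_F)^\times:\ gV_Fg^{-1}=V_F,\ g\bar g=1\},\qquad\rho(g)x=gxg^{-1}.
\]
This is the spin group of $q$, a semisimple algebraic group over $\mathbb Q$. We recall why $\rho\colon G(\mathbb R)\to SO_0(n,1)$ is a covering as in Section~\ref{sec:spin}. If $q(a)\neq0$, then $axa^{-1}=-x+b(a,x)q(a)^{-1}a$ is minus the reflection of $x$ in $a^\perp$. It is a textbook fact that the invertible even elements that normalize $V_F$ are the elements $g=\lambda a_1\cdots a_{2k}$ with $\lambda\in F^\times$ and $q(a_i)\ne0$, that they realize all of $SO(V_F)$, and that only scalars act trivially. For such $g$ we have $g\bar g=\lambda^2\prod q(a_i)$. Over $\mathbb R$ this can be normalized to $1$ exactly when the number of $a_i$ with $q(a_i)<0$ is even. The reflection in $a^\perp$ exchanges the two sheets exactly when $q(a)<0$. So $\rho(G(\mathbb R))=SO_0(n,1)$, with kernel $\{\pm1\}$. For orthonormal $f_1,f_2\in p^\perp$ the path $\cos\tau+(\sin\tau)f_1f_2=f_1\bigl((\cos\tau) f_1+(\sin\tau) f_2\bigr)$, $0\le\tau\le\pi$, lies in $G(\mathbb R)$,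 commutes with $p$, and joins $1$ to $-1$; hence the covering is nontrivial over the stabilizer of $p$.

The set $G(\mathbb Z)=G(\mathbb Q)\cap C^+(L)$ is a group, since $g^{-1}=\bar g$. It is the stabilizer of the lattice $C^+(L)$ in the faithful representation of $G$ on $C^+(V)$ by left multiplication, so it is an arithmetic subgroup of $G$. It preserves $L$, because $gL\bar g\subset C(L)\cap V=L$. For $k\ge1$ let
\[
\Gamma(k)=\{g\in G(\mathbb Z):g\equiv1\bmod kC^+(L)\},
\]
the kernel of a homomorphism to the finite group $(C^+(L)/kC^+(L))^\times$. If $g\in\Gamma(k)$ and $x\in L$, then $gx\bar g-x\in kC(L)\cap L=kL$. Thus $\rho(g)\equiv1$ modulo $k\operatorname{End}(L)$. We work with $\Gamma(4)$; level $2$ is too small because $-1\in\Gamma(2)$.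

\subsection*{Unipotent elements}
The matrices $1+\tau N_w$ of Section~\ref{sec:SL2} are replaced by the elements $1+ve$.

\begin{lemma}\label{lem:unip}
Let $e\in V_{\mathbb R}$ be nonzero with $q(e)=0$, let $\xi=\mathbb Re$, and let $v,v'\in e^\perp$.
\begin{enumerate}
\item[(a)] $(ve)^2=0$, $1+ve\in G(\mathbb R)$, $(1+ve)(1+v'e)=1+(v+v')e$, and $\rho(1+ve)=u_v$, where
\begin{equation}\label{eq:u}
u_v(x)=x+b(e,x)v-b(v,x)e-q(v)b(e,x)e .
\end{equation}
\item[(b)] $(u_v-1)^2x=-2q(v)b(e,x)e$.
\item[(c)] The group $U_e=\{1+ve:v\in e^\perp\}$ equals $\widetilde U_\xi$. On the horosphere $b(x,e)=c$ the map $u_v$ is a translation of length $|c|\sqrt{q(v)}$, and $q(v)>0$ unless $v\in\mathbb Re$.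
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $e$ anticommutes with $e^\perp$ and $e^2=0$, we have $vev'e=-vv'e^2=0$. This gives the product formula, $(ve)^2=0$, and $\overline{1+ve}=1+ev=1-ve=(1+ve)^{-1}$. Moving $x$ to the left twice,
\[
vex=b(e,x)v-vxe=b(e,x)v-b(v,x)e+xve .
\]
Multiply on the right by $ve$ and use $v^2=q(v)$, $eve=0$, $(ve)^2=0$ to get $vexve=q(v)b(e,x)e$. Then $(1+ve)x(1-ve)=x+(vex-xve)-vexve$ is the right side of \eqref{eq:u}. It lies in $V_{\mathbb R}$, so $1+ve\in G(\mathbb R)$.

(b) The vector $(u_v-1)x$ is $b(e,x)v$ plus a multiple of $e$, and \eqref{eq:u} gives $(u_v-1)e=0$ and $(u_v-1)v=-2q(v)e$.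

(c) Take $y$ with $b(e,y)=1$ and put $e'=y-q(y)e$; then $q(e')=0$ and $b(e,e')=1$. The plane spanned by $e,e'$ has signature $(1,1)$, so $W=\{e,e'\}^\perp$ is positive definite, and $e^\perp=W\oplus\mathbb Re$. This proves the last claim. Neither $ve$ nor $q(v)$ changes when a multiple of $e$ is added to $v$, so we may take $v\in W$. The horosphere consists of the points $x(w)=ce'+w-c^{-1}(1+q(w))e$, $w\in W$, and $w\mapsto x(w)$ is an isometry from $(W,q)$, since its differential differs from the identity by multiples of $e$. By \eqref{eq:u} the $W$-component of $u_vx(w)$ is $w+cv$, so $u_v$ is the translation by $cv$. The points $x(w)$ span $V_{\mathbb R}$, so an element of $G_0$ is determined by its action on them. Hence $\rho$ maps $U_e$ bijectively onto $U_\xi$. As $U_e$ is connected and contains $1$, it equals $\widetilde U_\xi$.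
\end{proof}

By (a), for isotropic $e\in L$ and $v\in L\cap e^\perp$ the element $1+4ve$ lies in $\Gamma(4)$, and $(1+4ve)^k=1+4kve$.

\subsection*{The reduction to characters}
We use three textbook theorems. \emph{Minkowski's lemma}: an element of finite order in $GL_N(\mathbb Z)$ that is congruent to $1$ modulo some $m\ge3$ is trivial. The \emph{Borel--Harish-Chandra theorem}: an arithmetic subgroup of a semisimple $\mathbb Q$-group is a lattice in the group of real points. \emph{Bieberbach's theorem}: the translations have finite index in a discrete cocompact group of isometries of Euclidean space.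

\begin{proposition}\label{prop:main}
Let $\Gamma$ be a subgroup of finite index in $\Gamma(4)$ and let $\Lambda=\rho(\Gamma)$.
\begin{enumerate}
\item[(1)] The map $\rho|_\Gamma$ is injective, $\Lambda$ is a torsion-free lattice in $SO_0(n,1)$, and $M=\Lambda\backslash\mathbb H^n$ is a connected complete oriented hyperbolic manifold of finite volume. If $L$ contains a nonzero isotropic vector, $M$ is non-compact.
\item[(2)] Every cusp of $M$ is centered at a line $\mathbb Re$ with $e\in L$ primitive and $q(e)=0$. Its group is $P_e=\rho(\Gamma\cap U_e)$, and its cross-section is an $(n-1)$-torus.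
\item[(3)] For a homomorphism $\chi\colon\Gamma\to\{\pm1\}$ the lift $s_\chi(\rho(g))=\chi(g)g$ defines a spin structure $\sigma_\chi$ on $M$. On the cross-section of the cusp at $e$ it is Lie if $\chi$ is trivial on $\Gamma\cap U_e$, and bounding otherwise.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) If $-1\in\Gamma(4)$, then $2\in4C^+(L)$, against \eqref{eq:basis}. So $\rho|_\Gamma$ is injective. Elements of $\Lambda$ are congruent to $1$ modulo $4$ in $GL(L)$, so $\Lambda$ is torsion-free by Minkowski's lemma. The group $\Gamma$ is a lattice in $G(\mathbb R)$ by the Borel--Harish-Chandra theorem, so $\Lambda$ is a lattice in $SO_0(n,1)$. Now let $e\in L$ be nonzero and isotropic, and take $v\in L\cap e^\perp$ outside $\mathbb Re$. Some power $1+4kve$, $k\ge1$, lies in $\Gamma$. By Lemma~\ref{lem:unip}(c), the nontrivial element $u_{4kv}\in\Lambda$ moves points of the horosphere $b(x,e)=c$ by at most $4k|c|\sqrt{q(v)}$, which tends to $0$ with $c$. So the injectivity radius of $M$ has no positive lower bound, and $M$ is not compact.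

(2) \emph{The center is rational.} Let the cusp be centered at $\xi=\mathbb Re_0$. By Bieberbach's theorem the cusp group contains a nontrivial translation, which by Lemma~\ref{lem:unip}(c) is $u=u_v$ with $q(v)>0$. By Lemma~\ref{lem:unip}(b) the image of $(u-1)^2$ is $\xi$. Since $u$ preserves $L$, this image is spanned by a vector of $L$, and we write $\xi=\mathbb Re$ with $e\in L$ primitive.

\emph{The cusp group has no rotational part.} Let $h\in P_e=\operatorname{Stab}_\Lambda(\mathbb Re)$. As $h$ preserves $L$, we have $he=\pm e$, and $he=-e$ would give $2e\in4L$, which is impossible for primitive $e$. So $he=e$, and $h$ acts on $L_e=(L\cap e^\perp)/\mathbb Ze$. This group is free of rank $n-1$ because $e$ is primitive, and $q$ induces a positive definite form on it, so its isometry group is finite. For $x\in L\cap e^\perp$ we have $hx-x\in4L\cap e^\perp=4(L\cap e^\perp)$. Thus $h$ acts on $L_e$ by an element of finite order congruent to $1$ modulo $4$, which is trivial by Minkowski's lemma. With $e'$ and $W$ as in the proof of Lemma~\ref{lem:unip}(c), this says $hw=w+\lambda(w)e$ for $w\in W$. From $b(e,he')=b(he,he')=1$ we get $he'=e'+v+\gamma e$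 with $v\in W$. Then $0=b(hw,he')=b(w,v)+\lambda(w)$ and $0=q(he')=q(v)+\gamma$. So $h$ agrees with $u_v$ on $e$, $W$ and $e'$, that is, $h=u_v$. The group $P_e$ is a discrete cocompact group of translations, and the cross-section is a torus.

\emph{The lift is unipotent.} Let $g\in\Gamma$ with $\rho(g)=u_v$, so that $g=\pm(1+ve)$. Suppose $g=-(1+ve)$. Then $(g+1)^2=(ve)^2=0$. Writing $g=1+4a$ with $a\in C^+(L)$ gives $(g+1)^2=4(1+4a+4a^2)$, hence $1=-4(a+a^2)\in4C^+(L)$, against \eqref{eq:basis}. So $g=1+ve$ and $P_e\subset\rho(\Gamma\cap U_e)$. The other inclusion holds because $u_ve=e$.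

(3) The map $s_\chi$ is a homomorphism because $\pm1$ is central, and $\rho\circ s_\chi=\mathrm{id}$. For $u=\rho(g)$ with $g\in\Gamma\cap U_e$ we have $\tilde u=g$ by Lemma~\ref{lem:unip}(c), so $s_\chi(u)=\chi(g)\tilde u$. By Lemma~\ref{lem:lift} the induced character on $P_e$ is $\rho(g)\mapsto\chi(g)$, and Lemma~\ref{lem:torus} finishes the proof.
\end{proof}

In particular $\sigma_1$, the spin structure of the trivial character, is Lie on every cusp, and both theorems are reduced to the following task:
\begin{equation}\label{eq:task}
\text{find $\Gamma$ and $\chi$ with $\chi|_{\Gamma\cap U_e}\ne1$ for every primitive isotropic $e\in L$.}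
\end{equation}
This condition refers to vectors of $L$, not to their $\Lambda$-orbits, so we never have to count or enumerate the cusps.

\subsection*{Which functionals see the cusps}
Let $F\supseteq\mathbb Q$ be a field and call $A\in\operatorname{End}(V_F)$ \emph{skew} if $b(Ax,y)=-b(x,Ay)$; then $b(x,Ax)=0$. The map $x\mapsto b(y,x)Az$ has trace $b(y,Az)$. So for isotropic $e\in V$ and $v\in V\cap e^\perp$ formula \eqref{eq:u} gives, for every $A$,
\[
\operatorname{tr}\bigl(A(u_v-1)\bigr)=b(e,Av)-b(v,Ae)-q(v)b(e,Ae).
\]
If $A$ is self-adjoint the terms linear in $v$ cancel. If $A$ is skew they add up and the quadratic term vanishes: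
\begin{equation}\label{eq:trace}
\operatorname{tr}\bigl(A(u_v-1)\bigr)=-2\,b(v,Ae).
\end{equation}
The functional $v\mapsto b(v,Ae)$ vanishes on $e^\perp$ if and only if $Ae\in(e^\perp)^\perp=Fe$. So we look for a skew $A$ with no isotropic eigenvector. The factor $2$ in \eqref{eq:trace} is a nuisance at the prime $2$: the functional that we want is half of the trace.

\section{An explicit character: proof of Theorem~\ref{thm:A}}\label{sec:A}

Write $n+1=2m$ or $n+1=2m+1$; then $m\ge2$ because $n\ge3$. On $L=\mathbb Z^{n+1}$ with coordinates $x_1,\dots,x_m,y_1,\dots,y_m$ and, in the odd case, $z$, let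
\begin{equation}\label{eq:form}
q=x_1y_1+\sum_{i=2}^m(x_i^2+x_iy_i+y_i^2)\quad\bigl(+\,z^2\text{ if }n+1=2m+1\bigr).
\end{equation}
The first summand has signature $(1,1)$ and the others are positive definite, so $q$ has signature $(n,1)$. The form is chosen so that $b$ is as simple as possible modulo $2$. The squares contribute even terms to $b$, so if $w_X,w_Y\in\mathbb F_2^m$ denote the $x$- and $y$-coordinates of $w$ modulo $2$, then
\begin{equation}\label{eq:bbar}
b(w,w')\equiv w_X^Tw'_Y+w_Y^Tw'_X\pmod 2 .
\end{equation}
For $D\in M_m(\mathbb F_2)$ consider the map $A$ on $L/2L$ that acts by $D$ on the $x$-coordinates, by $D^T$ on the $y$-coordinates, and by $0$ on $z$. By \eqref{eq:bbar} it is skew modulo $2$. The trace of $AY$ is a sum of a contribution from the $x$-block and one from the $y$-block of $Y$, and we halve the trace by keeping only the first.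

Let $D$ be the companion matrix of $t^m+t^{m-1}+1$. Since $m\ge2$, this polynomial takes the value $1$ at $t=0$ and at $t=1$, so neither $D$ nor $D^T$ has an eigenvalue in $\mathbb F_2$. (For $m=1$ no such matrix exists.) Let $\Gamma=\Gamma(4)$ and write $\rho(g)=1+4B(g)$ with $B(g)\in\operatorname{End}(L)$. As in Section~\ref{sec:SL2}, $g\mapsto B(g)\bmod2$ is a homomorphism from $\Gamma$ to the additive group $\operatorname{End}(L/2L)$. For $Y\in\operatorname{End}(L/2L)$ let $Y_{XX}\in M_m(\mathbb F_2)$ be the matrix whose $j$-th column is $(Y\xi_j)_X$, where $\xi_j$ is the basis vector of the coordinate $x_j$. Then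
\[
\chi(g)=(-1)^{\operatorname{tr}(D\,B(g)_{XX})}
\]
is a homomorphism $\Gamma\to\{\pm1\}$.

\begin{lemma}\label{lem:claim}
For every primitive $e\in L$ with $q(e)=0$ there is $v\in L\cap e^\perp$ with $\chi(1+4ve)=-1$.
\end{lemma}

\begin{proof}
First, $(e_X,e_Y)\ne0$. If $n+1=2m$ this is primitivity. If $n+1=2m+1$ and all $x_i,y_i$ were even, then $0=q(e)\equiv z^2$ modulo $4$, so $z$ would be even too, and $e$ would not be primitive.

Let $v\in L\cap e^\perp$. By \eqref{eq:u} with $4v$ in place of $v$,
\[
B(1+4ve)x=b(e,x)v-b(v,x)e-4q(v)b(e,x)e .
\]
By \eqref{eq:bbar}, $b(e,\xi_j)$ and $b(v,\xi_j)$ are congruent to the $j$-th entries of $e_Y$ and $v_Y$. So $B(1+4ve)_{XX}=v_Xe_Y^T+e_Xv_Y^T$. Since $\operatorname{tr}(Dab^T)=b^TDa$ for column vectors $a,b$, we obtain $\chi(1+4ve)=(-1)^{\alpha(v)}$, where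
\[
\alpha(w)=w_Y^TDe_X+w_X^TD^Te_Y .
\]
Compare the functional $\alpha$ on $L/2L$ with $\beta(w)=w_Y^Te_X+w_X^Te_Y=b(w,e)\bmod2$, which is nonzero by the first step. If $\alpha$ vanished on $\ker\beta$, then $\alpha=\lambda\beta$ with $\lambda\in\mathbb F_2$, that is, $De_X=\lambda e_X$ and $D^Te_Y=\lambda e_Y$. Since $D$ and $D^T$ have no eigenvalue in $\mathbb F_2$, this forces $e_X=e_Y=0$, a contradiction. So there is $v_0\in L$ with $b(v_0,e)$ even and $\alpha(v_0)=1$.

It remains to make $v_0$ orthogonal to $e$ without changing it modulo $2$. The image of $b(\cdot,e)\colon L\to\mathbb Z$ is $d\mathbb Z$ with $d$ odd, because $\beta\neq0$. Write $b(v_0,e)=dk$; then $k$ is even. Choose $w\in L$ with $b(w,e)=d$ and put $v=v_0-kw$. Then $v\in L\cap e^\perp$ and $v\equiv v_0$ modulo $2L$, so $\chi(1+4ve)=-1$.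
\end{proof}

For example, let $n=3$ and $e=\xi_1$. Then $D=\left(\begin{smallmatrix}0&1\\1&1\end{smallmatrix}\right)$, $e^\perp=\{y_1=0\}$ and $\alpha(v)=y_2(v)\bmod2$, so the basis vector of the coordinate $y_2$ is a possible $v$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M=\rho(\Gamma(4))\backslash\mathbb H^n$ for the form \eqref{eq:form}. The vector $\xi_1$ is isotropic, so by Proposition~\ref{prop:main}(1),(2), $M$ is an orientable cusped hyperbolic $n$-manifold with only torus cusps. By Lemma~\ref{lem:claim} the pair $(\Gamma(4),\chi)$ satisfies \eqref{eq:task}. By Proposition~\ref{prop:main}(3), $\sigma_\chi$ is bounding and $\sigma_1$ is Lie on every cusp cross-section.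
\end{proof}

\section{Arbitrary forms and deep covers: proof of Theorem~\ref{thm:B}}\label{sec:B}

Two features of the last section are lost in general. The form $b$ may be very degenerate modulo $2$, so we look for $A$ over $\mathbb Q_2$ instead of $\mathbb F_2$. And $\Gamma$ must now lie over the given group $\Lambda_0$, so it may be contained in $\Gamma(8)$, on which $B(g)\equiv0$ modulo $2$; we have to read a deeper $2$-adic digit. Let $V_2=V\otimes\mathbb Q_2$ and $L_2=L\otimes\mathbb Z_2$, and let $\nu$ be the $2$-adic valuation, with $\nu(0)=\infty$.

\subsection*{A skew map without isotropic eigenvectors}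
We recall some facts. A unit of $\mathbb Z_2$ is a square if and only if it is congruent to $1$ modulo $8$; so $\mathbb Q_2^\times/(\mathbb Q_2^\times)^2$ has eight elements and $-1$ is not a square. Write $\langle a_1,\dots,a_k\rangle$ for the form $\sum a_ix_i^2$ with $a_i\in\mathbb Q_2^\times$. A quadratic space is \emph{anisotropic} if $q(x)\neq0$ for all $x\ne0$, and \emph{isotropic} otherwise. The plane $\langle a,a'\rangle$ is isotropic if and only if $-aa'$ is a square. A nondegenerate isotropic space has the plane with form $xy$ as an orthogonal summand, and this plane is isometric to $\langle c,-c\rangle$ for every $c\ne0$, since $xy=\frac c4(x/c+y)^2-\frac c4(x/c-y)^2$.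

\begin{lemma}\label{lem:skew}
There is a skew $A\in\operatorname{End}(V_2)$ with $AL_2\subset L_2$ that has no isotropic eigenvector in $V_2$.
\end{lemma}

\begin{proof}
On an anisotropic plane a ``quarter turn'' has no eigenvector at all, and on an anisotropic space any map will do. So we first show that $V_2$ is an orthogonal sum of anisotropic planes and one anisotropic space $W$, possibly $0$.

A nondegenerate space $\langle a_1,a_2,a_3,\dots\rangle$ of dimension at least $3$ contains an anisotropic plane. Otherwise $-a_1a_2$, $-a_1a_3$ and $-a_2a_3$ would all be squares; the product of the first two shows that $a_2a_3$ is a square, and then $-1$ would be a square. The orthogonal complement of an anisotropic plane is nondegenerate, so we can split off such planes repeatedly. If $n+1$ is odd, we continue until a line is left, and this line is $W$. If $n+1$ is even, we stop at dimension $4$, which is possible since $n+1\geq4$; one more step could leave an isotropic plane. If the remaining $4$-dimensional space is anisotropic, it is $W$. Otherwise it is isometric to $\langle c,-c\rangle\perp\langle a,a'\rangle\cong\langle c,a\rangle\perp\langle-c,a'\rangle$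 for fixed $a,a'$ and every $c\neq0$. Both planes on the right are anisotropic if $-ca$ and $ca'$ are non-squares. This excludes at most two of the eight square classes for $c$, so such a $c$ exists, and we take $W=0$.

On an anisotropic plane with orthogonal basis $p_1,p_2$, put $\alpha=q(p_1)$, $\beta=q(p_2)$, $Jp_1=\alpha p_2$ and $Jp_2=-\beta p_1$. Then $b(Jp_i,p_i)=0$ and $b(Jp_1,p_2)=2\alpha\beta=-b(p_1,Jp_2)$, so $J$ is skew. Also $J^2=-\alpha\beta$, a non-square, so $J$ has no eigenvalue in $\mathbb Q_2$. Let $A$ be the sum of these maps $J$ and of $0$ on $W$. If $Ax=\lambda x$ with $x\ne0$, the component $y$ of $x$ in each plane satisfies $Jy=\lambda y$, hence $y=0$. So $x\in W$ and $q(x)\neq0$. Finally multiply $A$ by a power of $2$ so that $AL_2\subset L_2$.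
\end{proof}

Fix such an $A$ and put $\varphi(Y)=-\frac12\operatorname{tr}(AY)$ for $Y\in\operatorname{End}(V_2)$. Then $\varphi(\operatorname{End}(L_2))\subset\frac12\mathbb Z_2$, and by \eqref{eq:trace}, for isotropic $e\in L$, $v\in L\cap e^\perp$ and $t\in\mathbb Z$,
\begin{equation}\label{eq:phi}
\varphi\bigl(\rho(1+tve)-1\bigr)=t\,b(v,Ae).
\end{equation}

\subsection*{A bound that is uniform in the cusp}
For each $e$ the functional $v\mapsto b(v,Ae)$ is nonzero on $e^\perp$, but its values may be divisible by a power of $2$ that depends on $e$. There are infinitely many $e$ and we can read only finitely many digits, so we need a bound. It comes from compactness, and this is why Lemma~\ref{lem:skew} excludes isotropic eigenvectors in $V_2$ and not only in $V$.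

\begin{lemma}\label{lem:bound}
There is an integer $c\ge0$ such that for every primitive isotropic $e\in L$ the number $j_e=\min\{\nu(b(v,Ae)):v\in L\cap e^\perp\}$ satisfies $0\le j_e\le c$.
\end{lemma}

\begin{proof}
We have $j_e\ge0$ because $b$ is integral and $AL_2\subset L_2$. The set $Q=\{e\in L_2\setminus2L_2:q(e)=0\}$ is closed in $L_2$, hence compact, and it contains all primitive isotropic vectors of $L$. Let $e\in Q$. Since $Ae\notin\mathbb Q_2e=(e^\perp)^\perp$, there is $v\in L_2$ with $b(v,e)=0$ and $b(v,Ae)\ne0$. Take $w\in V_2$ with $b(w,e)=1$, and for $e'\in Q$ near $e$ put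
\[
v'=v-\frac{b(v,e')}{b(w,e')}\,w .
\]
Then $b(v',e')=0$, and $v'\to v$ as $e'\to e$. Since $L_2$ is open and $\nu$ is locally constant on $\mathbb Q_2^\times$, we have $v'\in L_2$ and $\nu(b(v',Ae'))=\nu(b(v,Ae))$ for $e'$ in a neighborhood of $e$ in $Q$. Finitely many such neighborhoods cover $Q$. So there is $c\ge0$ such that every $e\in Q$ admits $v\in L_2\cap e^\perp$ with $\nu(b(v,Ae))\le c$.

Now let $e\in L$. The module $L\cap e^\perp$ is the kernel of $b(\cdot,e)\colon L\to\mathbb Z$, and $\mathbb Z_2$ is flat over $\mathbb Z$, so $L_2\cap e^\perp=(L\cap e^\perp)\otimes\mathbb Z_2$, in which $L\cap e^\perp$ is dense. A vector of $L\cap e^\perp$ close to $v$ gives the same valuation, so $j_e\le c$.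
\end{proof}

\subsection*{The cover and the character}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Conjugating $\Lambda_0$ does not change $M_0$ up to isometry, so we assume that $\Lambda_0$ is commensurable with $O'(L)$.

\emph{Step 1: a subgroup over $\Lambda_0$.} The group $\rho(\Gamma(4))$ is a lattice contained in the discrete group $O'(L)$, so it has finite index in $O'(L)$, and it is commensurable with $\Lambda_0$. Let $\Gamma_1=\Gamma(4)\cap\rho^{-1}(\Lambda_0)$. It has finite index $i$ in $\Gamma(4)$, and $\rho(\Gamma_1)=\rho(\Gamma(4))\cap\Lambda_0$ has finite index in $\Lambda_0$. Let $N=i!$. For $g\in\Gamma(4)$ two of the cosets $g^j\Gamma_1$, $0\le j\le i$, coincide, so $g^N\in\Gamma_1$. Write $4N=2^dt'$ with $t'$ odd.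

\emph{Step 2: a homomorphism to a cyclic $2$-group.} At level $2^r$ the map $g\mapsto\varphi(\rho(g)-1)$ is additive up to an error of valuation $2r-1$, while by \eqref{eq:phi} its values on the cusp groups have valuation as low as $r+c$. We choose $r$ so large that the second number is smaller than the first. Put
\[
r=\max(d,c+2),\qquad s=r+c,\qquad\text{so that}\quad s+1\le2r-1,
\]
and let $\Gamma'=\{g\in\Gamma_1:\rho(g)\equiv1\bmod2^r\operatorname{End}(L)\}$, a subgroup of finite index in $\Gamma_1$. For $g,h\in\Gamma'$,
\[
\rho(gh)-1=(\rho(g)-1)+(\rho(h)-1)+Y,\qquad Y=(\rho(g)-1)(\rho(h)-1)\in2^{2r}\operatorname{End}(L),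
\]
and $\varphi(Y)\in2^{2r-1}\mathbb Z_2\subset2^{s+1}\mathbb Z_2$. Also $\varphi(\rho(g)-1)\in2^{r-1}\mathbb Z_2$. Hence
\[
\psi\colon\Gamma'\to Z=2^{r-1}\mathbb Z_2/2^{s+1}\mathbb Z_2,\qquad\psi(g)=\varphi(\rho(g)-1)\bmod2^{s+1},
\]
is a homomorphism to a cyclic group of order $2^{c+2}$.

\emph{Step 3: $\psi$ is nontrivial on $\Gamma'\cap U_e$ for every primitive isotropic $e\in L$.} Choose $v\in L\cap e^\perp$ with $\nu(b(v,Ae))=j_e$, put $t=2^rt'$ and $g=1+tve$. Since $r\ge d$, the integer $t/4$ is a multiple of $N$, so $g=(1+4ve)^{t/4}\in\Gamma_1$. By \eqref{eq:u}, $\rho(g)=u_{tv}\equiv1$ modulo $2^r$, so $g\in\Gamma'\cap U_e$. By \eqref{eq:phi} and Lemma~\ref{lem:bound}, $\varphi(\rho(g)-1)$ has valuation $r+j_e\le s$, so $\psi(g)\ne0$.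

\emph{Step 4: from $Z$ to $\{\pm1\}$.} Composing $\psi$ with the quotient map $Z\to Z/2Z$ would not do, since the elements $\psi(g)$ of Step 3 lie in $2Z$. We use a subgroup of $Z$ instead of a quotient: every nontrivial subgroup of a cyclic $2$-group contains the unique element of order $2$, here the class of $2^s$. Let $\Gamma_2=\psi^{-1}(2^s\mathbb Z_2/2^{s+1}\mathbb Z_2)$, of finite index in $\Gamma'$, and let $\chi\colon\Gamma_2\to\{\pm1\}$ be the restriction of $\psi$, written multiplicatively. For each $e$ the group $\psi(\Gamma'\cap U_e)$ is nontrivial by Step 3, so some $g'\in\Gamma'\cap U_e$ maps to the class of $2^s$; explicitly, $g'=g^{2^{c-j_e}}$. Then $g'\in\Gamma_2\cap U_e$ and $\chi(g')=-1$. So $(\Gamma_2,\chi)$ satisfies \eqref{eq:task}.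

\emph{Step 5: the cover.} Let $M=\rho(\Gamma_2)\backslash\mathbb H^n$. Since $\rho(\Gamma_2)$ has finite index in $\Lambda_0$, this is a finite cover of $M_0$, non-compact because $M_0$ is. By Proposition~\ref{prop:main} applied to $\Gamma_2$, it is orientable with only torus cusps, $\sigma_\chi$ is bounding on every cusp cross-section, and $\sigma_1$ is Lie on every cusp cross-section.

\emph{Step 6: infinitely many examples.} Fix $n\ge3$ and let $q$ be the form \eqref{eq:form}. The subgroups $\Gamma(4k)$, $k\ge1$, have finite index in the infinite group $\Gamma(4)$, and their intersection is trivial, so their indices are unbounded. Hence the manifolds $\rho(\Gamma(4k))\backslash\mathbb H^n$ are finite covers of the manifold of Theorem~\ref{thm:A} of unbounded degree. Each is non-compact and its group has finite index in $O'(L)$. Steps 1--5 applied to them give manifolds as in the question with unbounded volume. By Mostow--Prasad rigidity, complete finite-volume hyperbolic manifolds of dimension $n\geq3$ with isomorphic fundamental groups are isometric, so volume is a homeomorphism invariant. Infinitely many of these manifolds are therefore pairwise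 non-homeomorphic.
\end{proof}

\begin{remark}
The condition on eigenvectors cannot be dropped from the construction. Suppose that a primitive isotropic $e\in L$ is an eigenvector of the skew map $A$. If $1+ve$ lies in $\Gamma(4)$, then $u_vx-x\in L$ is $b(e,x)v$ plus a multiple of $e$ for all $x\in L$, so $v$ can be taken in $V$. Then $b(v,Ae)=0$, and \eqref{eq:trace} shows that $\psi$ vanishes on $\Gamma'\cap U_e$. The twisted spin structure stays Lie on the cusp at $e$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MR}
Bruno Martelli and Alan W. Reid,
\emph{The Dirac operator on cusped hyperbolic manifolds},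
arXiv:2212.06811 (2022).

\end{thebibliography}
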